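\title{Optimal regret in dynamic two-way matching with local availability-based policies}

\begin{abstract}
Agents of finitely many types arrive one per period and are matched in pairs along the edges of a compatibility graph. Under the general position gap condition with gap $\epsilon$, the optimal order of the all-time regret is $\epsilon^{-1}$. We show that this order is attained on every compatibility graph, with or without cycles, by a policy that sees only which neighbors of the arriving type have a waiting agent. We give two such policies: a randomized one with a short analysis, and a deterministic static priority policy. Under both, the pathwise loss has exponential tails at scale $\epsilon^{-1}$, uniformly in time. The proof follows alternating sums of queue lengths over subtrees and shows that each sum either drifts downward or is dominated by the others; a smoothed maximum of these sums is then a Lyapunov function.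
\end{abstract}

\section{The model and the question}\label{sec:intro}

\subsection{Dynamic matching and regret}

There is a finite set $\mathcal A=\{1,\dots,n\}$ of agent types and a compatibility graph $G=(\mathcal A,\mathcal E)$. The graph is simple, so every edge joins two distinct types, and it may contain cycles. Each edge $e=\{i,j\}$ carries a reward $r_e=r_{ij}>0$, and $r_{\max}=\max_e r_e$. In every period $t=1,2,\dots$ exactly one agent arrives; it has type $i$ with probability $\lambda_i>0$, where $\sum_i\lambda_i=1$, independently across periods. Agents wait in queues, one queue per type, and all queues start empty. Matching a type-$i$ agent with a type-$j$ agent, for $\{i,j\}\in\mathcal E$, removes both and earns $r_{ij}$. A policy is \emph{online}: in period $t$, after seeing the arrival, it chooses its matches using only the information available up to period $t$. It knows $G$, $r$ and $\lambda$.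

The benchmark at time $t$ is the \emph{offline reward}, the largest reward of a matching among all agents that have arrived by time $t$. On each sample path, the \emph{loss} of a policy at time $t$ is the offline reward minus the reward that the policy has collected up to $t$. The \emph{regret} $\operatorname{Regret}(t)$ is the expected loss, and the \emph{all-time regret} is $\sup_{t\ge1}\operatorname{Regret}(t)$. A bound on the all-time regret asks the policy to be nearly optimal at every time at once: it can neither spend agents on poor matches nor hoard them for later.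

\subsection{The general position gap}

About $\lambda_it$ agents of type $i$ arrive by time $t$, so to first order matching is governed by the \emph{static planning problem}
\begin{equation}\label{eq:lp}
\max\ \sum_{e\in\mathcal E}r_ez_e\qquad\text{subject to}\qquad\sum_{e\ni i}z_e\le\lambda_i\ \ (i\in\mathcal A),\qquad z\ge0 .
\end{equation}
From now on $z$ denotes an optimal solution, and
\[
\mathcal E_+=\{e:z_e>0\},\qquad \mathcal A_+=\Big\{i:\sum_{e\ni i}z_e<\lambda_i\Big\}.
\]
The number $\lambda_i-\sum_{e\ni i}z_e$ is the \emph{slack} of type $i$. The network satisfies the \emph{general position gap} (GPG) condition if $z$ is the unique optimal solution, if it is nondegenerate in the sense that $|\mathcal E_+|+|\mathcal A_+|=n$, and if the \emph{gap}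
\[
\epsilon=\min\Big\{\min_{e\in\mathcal E_+}z_e,\ \min_{i\in\mathcal A_+}\Big(\lambda_i-\sum_{e\ni i}z_e\Big)\Big\}
\]
is positive. The gap is the smallest positive variable of \eqref{eq:lp} written with slacks, so it measures the distance from degeneracy. Every such variable is at most some $\lambda_i$, hence $\epsilon\le1$.

A policy \emph{achieves the optimal scaling} if for every $(G,r)$ there is a constant $C=C(G,r)<\infty$, independent of $\lambda$, $\epsilon$ and $t$, such that $\sup_t\operatorname{Regret}(t)\le C\epsilon^{-1}$ for every $\lambda$ that satisfies GPG with gap $\epsilon$. The heuristic behind the power is that of a random walk with unit steps and drift $-\epsilon$: in time $t$ it fluctuates by $\sqrt t$ and is pulled back by $\epsilon t$, and the two balance at height $\epsilon^{-1}$. The word ``optimal'' is justified by a lower bound of Kerimov et al.~\cite{lower}: there are networks $(G,r)$ and families of arrival rates satisfying GPG with $\epsilon\to0$ for which every online policy has $\sup_t\operatorname{Regret}(t)\ge c\,\epsilon^{-1}$, with $c>0$ independent of $\epsilon$.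

\subsection{How little may a policy see?}

Let $Q_j$ be the length of queue $j$, and call type $j$ \emph{available} if $Q_j>0$. An \emph{availability-based} policy acts when an agent arrives. It either matches the arriving agent, of type $i$ say, with a waiting agent of an available compatible type, or lets it wait. The decision is a function of $i$ and of the current vector $(\mathbf 1\{Q_j>0\})_{j\in\mathcal A}$ only: no queue lengths, no past availability, no clock, no other memory. It may be randomized, with probabilities that depend on $(G,r,\lambda)$. The policy is \emph{global} if it uses the availability of all types, and \emph{local} if the decision for an arriving type $i$ uses only the availability of the neighbors of $i$ in $G$. A \emph{static priority} policy gives each type a fixed ordered list of neighbors and matches an arrival with the first available type on its list; such a policy is local.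

Two results are known. A global availability-based policy (probabilistic matching) achieves the optimal scaling on general networks, and a local static priority policy (truncated tree priority) achieves it on acyclic networks. The following problem is posed in \cite{KQYY}.

\medskip
\noindent\textbf{Problem.} \emph{Is there a local availability-based policy that achieves the optimal scaling $O(\epsilon^{-1})$ on general, possibly cyclic, networks satisfying GPG?}
\medskip

The answer is yes. Theorem~\ref{thm:rand} gives a randomized local policy, and Theorem~\ref{thm:static} shows that a deterministic static priority policy suffices.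

To see why one might expect the opposite, look at the graph $(\mathcal A,\mathcal E_+)$ of the edges that \eqref{eq:lp} uses. Its components are trees with one slack type, or graphs with one odd cycle and no slack type (Lemma~\ref{lem:structure}). A tree can be rooted at its slack type. Priorities then have a natural direction, from the leaves to the root, and every surplus is passed upward until the root absorbs it. An odd cycle has no vertex with spare agents and no bottom at which to start an induction. Moreover, the rate on a cycle edge is an alternating sum of arrival rates around the whole cycle; on a triangle, $z_{01}=(\lambda_0+\lambda_1-\lambda_2)/2$. A surplus at one type has to be worked off by shifting matches all around the cycle, while each arrival sees only its neighbors.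

The proof has three parts. Duality bounds the loss by the number of waiting agents of types without slack (Section~\ref{sec:fluid}). These queues are controlled through alternating sums over subtrees, each of which, at every time, either has drift at most $-\epsilon/2$ or is dominated by other sums (Sections~\ref{sec:sums}--\ref{sec:static}). A general lemma turns such a dichotomy into an exponential moment at scale $\epsilon^{-1}$ (Section~\ref{sec:lyap}). Section~\ref{sec:policies} states the results, and Section~\ref{sec:triangle} works the triangle by hand.

\medskip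
\noindent\textbf{Notation.} $Q(t)$ is the vector of queue lengths after period $t$, with $Q(0)=0$; the arrival of period $t+1$ sees the availabilities $\mathbf 1\{Q_j(t)>0\}$. The $\sigma$-field $\mathcal F_t$ is generated by the arrivals and coin flips up to period $t$. We write $\mathbb E_t=\mathbb E[\,\cdot\mid\mathcal F_t]$ and $\Delta Y=Y(t+1)-Y(t)$, we call $\mathbb E_t\Delta Y$ the \emph{drift} of $Y$ at time $t$, and we omit the argument $t$ where no confusion arises. Finally $u^\pm=\max(\pm u,0)$.

\section{The fluid solution and the reduction to queues}\label{sec:fluid}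

Throughout, $\lambda$ satisfies GPG with gap $\epsilon$. A \emph{component} is a connected component of $(\mathcal A,\mathcal E_+)$.

\begin{lemma}\label{lem:structure}
Every component is of one of two kinds:
\begin{itemize}
\item[(T)] a tree that contains exactly one vertex of $\mathcal A_+$;
\item[(U)] a connected graph with exactly one cycle, which is odd, and no vertex of $\mathcal A_+$.
\end{itemize}
\end{lemma}

\begin{proof}
Write \eqref{eq:lp} with slack variables, and let $\mathbf e_1,\dots,\mathbf e_n$ be the standard basis of $\mathbb R^n$. The columns of the positive variables are $\mathbf e_i+\mathbf e_j$ for $\{i,j\}\in\mathcal E_+$ and $\mathbf e_i$ for $i\in\mathcal A_+$. We claim that they are linearly independent. Otherwise let $w\ne0$ be the coefficient vector of a vanishing combination. The slack columns alone are independent, so the edge part of $w$ is nonzero. For small $\tau>0$, adding $\pm\tau w$ to the positive variables keeps them positive and preserves all equations. The two feasible points so obtained have the optimum as their average and neither beats it, so both are optimal. Their edge parts differ from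 $z$, which contradicts uniqueness.

Take a component with $v$ vertices, $m$ edges and $s$ vertices of $\mathcal A_+$. Its $m+s$ columns lie in a space of dimension $v$, so $m+s\le v$. Summed over the components, the left side gives $|\mathcal E_+|+|\mathcal A_+|=n$ by nondegeneracy, and the right side gives $n$. Hence $m+s=v$ in every component. Connectivity gives $m\ge v-1$. So either $(m,s)=(v-1,1)$, a tree, or $(m,s)=(v,0)$, a tree plus one edge, which has exactly one cycle. On an even cycle the combination of the edge columns with alternating coefficients $\pm1$ vanishes, so the cycle is odd.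
\end{proof}

Uniqueness excludes even cycles; nondegeneracy excludes trees without slack. For the latter, think of a single edge with $\lambda_1=\lambda_2=\frac12$: under every policy $Q_1-Q_2$ is a simple symmetric random walk, and no bound on the queues uniform in time is possible.

Recall linear programming duality for \eqref{eq:lp}: the dual problem minimizes $\sum_i\lambda_i\pi_i$ over $\pi\ge0$ with $\pi_i+\pi_j\ge r_{ij}$ for all $\{i,j\}\in\mathcal E$, and by complementary slackness an optimal $\pi$ satisfies $\pi_i+\pi_j=r_{ij}$ on $\mathcal E_+$ and $\pi_i=0$ on $\mathcal A_+$. One reads $\pi_i$ as the price of a type-$i$ agent. A match on $\mathcal E_+$ earns exactly the prices of its two agents, so a policy that stays on $\mathcal E_+$ loses at most the prices of the agents still waiting.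

\begin{lemma}\label{lem:loss}
If a policy uses only edges of $\mathcal E_+$, then on every sample path and for every $t$ its loss lies between $0$ and $r_{\max}\sum_{i\notin\mathcal A_+}Q_i(t)$.
\end{lemma}

\begin{proof}
The matches of the policy form a matching among the agents that have arrived, so the loss is nonnegative. Let $\pi$ be an optimal dual solution and let $A_i(t)$ be the number of type-$i$ arrivals up to $t$. A matching with $\nu_e$ matches on edge $e$ has $\sum_{e\ni i}\nu_e\le A_i(t)$, so its reward is at most $\sum_{e=\{i,j\}}\nu_e(\pi_i+\pi_j)\le\sum_i\pi_iA_i(t)$. The policy has matched $A_i(t)-Q_i(t)$ agents of type $i$, all on edges where the dual constraint is tight, so its reward equals $\sum_i\pi_i(A_i(t)-Q_i(t))$. The loss is therefore at most $\sum_i\pi_iQ_i(t)$. Here $\pi_i=0$ for $i\in\mathcal A_+$. If $i\notin\mathcal A_+$, then $\sum_{e\ni i}z_e=\lambda_i>0$, so some $\{i,j\}$ lies in $\mathcal E_+$ and $\pi_i\le\pi_i+\pi_j=r_{ij}\le r_{\max}$.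
\end{proof}

Under such a policy it suffices to treat one component at a time.

\begin{lemma}\label{lem:reduce}
Let a policy use only edges of $\mathcal E_+$, and let $\alpha>0$. Suppose that $\sup_t\mathbb E\exp\big(\alpha\epsilon\sum_{i\in\mathcal K\setminus\mathcal A_+}Q_i(t)\big)\le8$ for every component $\mathcal K$. Then
\[
\sup_t\mathbb E\exp\Big(\frac{\alpha}{n}\,\epsilon\sum_{i\notin\mathcal A_+}Q_i(t)\Big)\le8,\qquad\sup_t\operatorname{Regret}(t)\le\frac{8n}{\alpha}\,r_{\max}\,\epsilon^{-1}.
\]
\end{lemma}

\begin{proof}
Let $h\le n$ be the number of components and $Y_{\mathcal K}=\alpha\epsilon\sum_{i\in\mathcal K\setminus\mathcal A_+}Q_i(t)\ge0$. H\"older's inequality gives $\mathbb E\prod_{\mathcal K}e^{Y_{\mathcal K}/n}\le\prod_{\mathcal K}(\mathbb Ee^{hY_{\mathcal K}/n})^{1/h}\le8$. Since $u\le e^u$, the expected sum of the queues outside $\mathcal A_+$ is at most $8n/(\alpha\epsilon)$, and Lemma~\ref{lem:loss} gives the regret bound.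
\end{proof}

\section{Two policies and the main theorems}\label{sec:policies}

\subsection{Rooted trees}

We turn every component into a rooted tree. In a (T)-component the root is the vertex in $\mathcal A_+$. In a (U)-component, label the cycle $v_0,v_1,\dots,v_{2k}$, $k\ge1$, with edges $\{v_j,v_{j+1}\}$ for $0\le j<2k$ and the \emph{closing edge} $\bar e=\{v_{2k},v_0\}$. Put
\[
a=v_0,\qquad\rho=v_{2k},\qquad z_j=z_{v_jv_{j+1}}\ \ (0\le j<2k),\qquad y=z_{\bar e}.
\]
Delete $\bar e$ and root the remaining tree at $\rho$; the parent of $v_j$ is then $v_{j+1}$ for $j<2k$ (Figure~\ref{fig:uni}). The edges of $\mathcal E_+$ other than closing edges are \emph{tree edges}. Vertices of a (U)-component other than the $v_j$ are \emph{off-cycle}; all descendants of an off-cycle vertex or of $a$ are off-cycle. We write $\operatorname{ch}(p)$, $\operatorname{gc}(p)$, $\operatorname{pa}(p)$ for the children, the grandchildren and the parent of $p$, $D(p)$ for the subtree of $p$ (including $p$), and $d$ for the tree distance. The children of each vertex are put in an arbitrary fixed order.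

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=0pt,minimum size=6.5mm,font=\small}]
\node[fill=black!20] (v4) at (0,0) {$\rho$};
\node (v3) at (1.6,0) {$v_3$};
\node[fill=black!20] (v2) at (3.2,0) {$v_2$};
\node (v1) at (4.8,0) {$v_1$};
\node[fill=black!20] (v0) at (6.4,0) {$a$};
\node (c4) at (0,-1.2) {};
\node[fill=black!20] (c3) at (1.6,-1.2) {};
\node (c0) at (6.4,-1.2) {};
\node[fill=black!20] (g0) at (8,-1.2) {};
\draw[->,thick] (v3) -- (v4);
\draw[->,thick] (v2) -- (v3);
\draw[->,thick] (v1) -- (v2);
\draw[->,thick] (v0) -- (v1);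
\draw[->,thick] (c4) -- (v4);
\draw[->,thick] (c3) -- (v3);
\draw[->,thick] (c0) -- (v0);
\draw[->,thick] (g0) -- (c0);
\draw[dashed,thick] (v4) to[bend left=30] node[draw=none,above] {$\bar e$} (v0);
\end{tikzpicture}
\caption{A component with one odd cycle, here of length five. Deleting the closing edge $\bar e$ (dashed) leaves a tree rooted at $\rho=v_4$; arrows point from child to parent, and unlabeled vertices are off the cycle. Shaded vertices are at even distance from the root. Every tree edge joins a shaded vertex to an unshaded one, while $\bar e$ joins two shaded vertices because the cycle is odd.}\label{fig:uni}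
\end{figure}

The \emph{tree rule} for an arriving type $i$ is: match with the first available child if there is one; otherwise match with the parent, if $i$ has one and it is available; otherwise wait. The two policies below differ from the tree rule only at the vertices $a$. In both, a match on $\bar e$ occurs only when an arriving $a$ takes a waiting $\rho$; an arriving $\rho$ never takes a waiting $a$.

\subsection{The randomized policy}

\begin{definition}[Policy $\Pi$]\label{def:rand}
Every arrival follows the tree rule, with one exception in each (U)-component. An arriving $a$ first flips an independent coin with probability of heads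
\[
q=\frac{y+\epsilon/2}{\lambda_a}.
\]
If the coin shows heads and $Q_\rho>0$, it matches with $\rho$. Otherwise it follows the tree rule.
\end{definition}

Here $0<q<1$, because $\lambda_a\ge y+z_0\ge y+\epsilon$. While $\rho$ is available, matches on $\bar e$ occur at rate $y+\epsilon/2$, slightly above the fluid rate $y$. Each decision uses the arriving type, the availability of some of its neighbors in $G$, and a probability determined by $(G,r,\lambda)$, so $\Pi$ is a local availability-based policy. The labeling of the cycle is arbitrary.

\begin{theorem}\label{thm:rand}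
There are constants $C_n,\alpha_n,\Gamma_n>0$, depending only on $n$, such that for every $(G,r)$ and every $\lambda$ satisfying GPG with gap $\epsilon$, policy $\Pi$ satisfies
\[
\sup_t\operatorname{Regret}(t)\le C_n\,r_{\max}\,\epsilon^{-1},\qquad\sup_t\mathbb E\exp\Big(\alpha_n\epsilon\sum_{i\notin\mathcal A_+}Q_i(t)\Big)\le\Gamma_n .
\]
\end{theorem}

\subsection{The static priority policy}

Fix $R\ge1$. In each (U)-component choose the labeling of the cycle so that
\begin{equation}\label{eq:R}
z_0\le R\,z_f\qquad\text{for every edge $f$ of the cycle.}
\end{equation}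
This is possible even for $R=1$: let $\{v_0,v_1\}$ be a cycle edge of smallest rate.

\begin{definition}[Policy $\Pi^{\mathrm{st}}$]\label{def:static}
The priority list of a type $i$ that is not a vertex $a$ consists of its children, then its parent if it has one. The list of $a$ consists of its children, then $\rho$, then $v_1$. Neighbors that are not listed are never used.
\end{definition}

So $a$ treats $\rho$ as one more child, the last one, and $\rho$ lists only its children. In (T)-components $\Pi^{\mathrm{st}}$ is the tree rule. The policy depends on $\lambda$ only through $(\mathcal E_+,\mathcal A_+)$ and, for each odd cycle, the choice of an edge whose rate is smallest up to the factor $R$.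

\begin{theorem}\label{thm:static}
There are constants $C_{n,R},\alpha_{n,R},\Gamma_{n,R}>0$, depending only on $n$ and $R$, such that for every $(G,r)$ and every $\lambda$ satisfying GPG with gap $\epsilon$, policy $\Pi^{\mathrm{st}}$ satisfies
\[
\sup_t\operatorname{Regret}(t)\le C_{n,R}\,r_{\max}\,\epsilon^{-1},\qquad\sup_t\mathbb E\exp\Big(\alpha_{n,R}\,\epsilon\sum_{i\notin\mathcal A_+}Q_i(t)\Big)\le\Gamma_{n,R}.
\]
In particular, with $R=1$, a deterministic local static priority policy achieves all-time regret $O(\epsilon^{-1})$ on all networks.
\end{theorem}

\begin{remark}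
By Lemma~\ref{lem:loss}, the second bound in each theorem says that the pathwise loss has exponential tails at scale $\epsilon^{-1}$. Since $u^p\le p^pe^u$ for $u\ge0$ and $p\ge1$, the $p$-th moment of the loss is at most $\Gamma\,(p\,r_{\max}/\alpha)^p\epsilon^{-p}$ uniformly in $t$, where $\alpha,\Gamma$ are the constants of the theorem.
\end{remark}

\section{The triangle}\label{sec:triangle}

Take three types $0,1,2$, all three edges, unit rewards, and rates $\lambda$ such that each $\lambda_i$ is smaller than the sum of the other two. Adding the constraints of \eqref{eq:lp} gives $2\sum_ez_e\le1$, with equality only if all three are tight, and the tight system has the unique solution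
\[
z_0=z_{01}=\tfrac12(\lambda_0+\lambda_1-\lambda_2),\quad z_1=z_{12}=\tfrac12(\lambda_1+\lambda_2-\lambda_0),\quad y=z_{02}=\tfrac12(\lambda_0+\lambda_2-\lambda_1).
\]
All three are positive, so GPG holds with $\epsilon=\min(z_0,z_1,y)$. This is a (U)-component with $a=0$, $\rho=2$ and tree $0\to1\to2$. Under $\Pi$, an arriving $2$ takes a $1$ or waits; an arriving $1$ takes a $0$, else a $2$, else waits; an arriving $0$ takes a $2$ after heads if it can, and otherwise takes a $1$ or waits. Nobody waits next to an available tree neighbor, so $Q_1>0$ forces $Q_0=Q_2=0$. Types $0$ and $2$ may wait side by side.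

The queues themselves are not the right objects. When $Q_0>0=Q_1=Q_2$, the drift of $Q_0$ is $\lambda_0-\lambda_1=y-z_1$, which can be positive and of order one. The formulas for the rates suggest signed sums instead:
\[
T=Q_1-Q_0,\qquad L=\tfrac12(Q_0+Q_1-Q_2),\qquad S=Q_0-Q_1+Q_2 .
\]
The table lists the increment of each sum for each arriving type, in the indicated states.
\[
\begin{array}{c|c|ccc|c}
&\text{state}&\text{arrival }0&\text{arrival }1&\text{arrival }2&\text{drift}\\\hline
T&Q_1>0&-1&+1&-1&-2y\\
L&Q_0>0&+\frac12&-\frac12&-\frac12&-z_1\\
S&Q_2>0&-1\text{ (heads)},\ +1\text{ (tails)}&-1&+1&2y-2q\lambda_0=-\epsilon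
\end{array}
\]
In the first row, $Q_0=Q_2=0$, so $0$ and $2$ each remove a $1$, and $1$ waits. In the second row, $Q_1=0$: an arriving $0$ either waits or removes a $2$, and both raise $L$ by $\frac12$; an arriving $1$ removes a $0$; an arriving $2$ waits. The coin has no effect on $L$, which is the reason for the coefficients in $L$. In the third row, $Q_1=0$ again: an arriving $0$ removes a $2$ or waits, an arriving $1$ removes a $0$ or a $2$, and an arriving $2$ waits.

In the complementary states each sum is dominated by the one before it:
\[
Q_1=0\ \Rightarrow\ T\le0,\qquad Q_0=0\ \Rightarrow\ L\le\tfrac12Q_1=\tfrac12T,\qquad Q_2=0\ \Rightarrow\ S\le Q_0+Q_1=2L .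
\]
Let $M=\max(0,T,L,S/4)$. At every time, each of $T$, $L$, $S/4$ either has a negative drift of order at least $\epsilon$ or is at most $M/2$. The sums that are close to the maximum therefore all drift down. Since $Q_0=L+S/2$, $Q_1=T+Q_0$ and $Q_2=S+T$, a bound on $M$ bounds the queues.

A weighted sum of squares would not capture this. In the states $Q_0>0=Q_1=Q_2$ we have $S=2L=Q_0$, and $S$ has drift $+2y$: an arriving $0$ or $2$ raises it, an arriving $1$ lowers it. In $L^2+wS^2$ the leading terms of the drift are $-z_1Q_0+4wyQ_0$. If $z_1=\epsilon$ and $y$ is of order one, this forces $w$ to be of order $\epsilon$, and the resulting bound on $S$ loses a power of $\epsilon$. A maximum ignores $S$ in these states, and its weights do not depend on $\epsilon$.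

\begin{remark}\label{rem:coin}
The closing edge cannot be dropped. With $q=0$ the drift of $S$ is $2y$ in every state, so $\mathbb E\sum_iQ_i(t)\ge\mathbb ES(t)=2yt$. The reward of any policy is $\frac12(t-\sum_iQ_i(t))$, and the offline reward is at least the reward of $\Pi$; by Theorem~\ref{thm:rand} the regret is then at least $yt-O(\epsilon^{-1})$. On the triangle, large $q$ does no harm: $q=1$ is the policy $\Pi^{\mathrm{st}}$, and it changes only the drift of $S$, to $2y-2\lambda_0=-2z_0$. The upper restriction on $q$ appears when $a$ has children or the cycle is longer. If $a$ has one child $c$, a leaf, and always prefers $\rho$, then $Q_c$ has drift $\lambda_c>0$ while $Q_c>0$ and $Q_\rho>0$.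
\end{remark}

\section{Processes that drift down or are dominated}\label{sec:lyap}

This section is independent of the matching model. All processes are adapted to a filtration $(\mathcal F_t)_{t\ge0}$. We first treat one process with negative drift above a level.

\begin{lemma}\label{lem:drift}
Let $X(0)\le B$, $|\Delta X|\le K$, and $\mathbb E_t\Delta X\le-\gamma$ on $\{X(t)>B\}$, where $0<\gamma\le K$. Put $\theta=\gamma/(2K^2)$. Then $\sup_t\mathbb Ee^{\theta(X(t)-B)}\le6$.
\end{lemma}

The point is that the bound does not depend on $\gamma$. With $\sigma=\theta K$, the function $e^{\theta(X-B)}$ contracts by a factor $1-O(\sigma^2)$ per step above $B$ but can grow by an amount of order $\sigma$ in a step that starts just below $B$. The direct recursion thus gives a bound of order $1/\sigma$ and costs a factor $\log(1/\gamma)$ in the mean. We use instead a function that is flat to second order at $B$.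

\begin{proof}
Let $\varphi(u)=e^u-1-u$ for $u\ge0$ and $\varphi(u)=0$ for $u<0$. It is nondecreasing and continuously differentiable, with $\varphi'(u)=(e^u-1)^+$ and $0\le\varphi''(u)\le e^u$ for $u\ne0$. Taylor's formula gives
\[
\varphi(u+h)\le\varphi(u)+\varphi'(u)h+\tfrac12h^2e^{u+|h|}.
\]
Put $u=\theta(X(t)-B)$, $h=\theta\Delta X$ and $\sigma=\theta K=\gamma/(2K)\le\frac12$. Then $|h|\le\sigma$, and $\mathbb E_th\le-\theta\gamma=-2\sigma^2$ on $\{u>0\}$. On $\{u>0\}$, since $\frac12e^{1/2}<1$ and $\varphi(u)\le e^u$,
\[
\mathbb E_t\varphi(u+h)\le\varphi(u)-2\sigma^2(e^u-1)+\sigma^2e^u=\varphi(u)-\sigma^2e^u+2\sigma^2\le(1-\sigma^2)\varphi(u)+2\sigma^2 .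
\]
On $\{u\le0\}$ we have $\varphi(u)=0$ and $\varphi(u+h)\le\varphi(\sigma)\le\frac12\sigma^2e^{\sigma}\le2\sigma^2$, so the same inequality holds. All expectations are finite because $X(t)\le B+tK$. Starting from $\varphi=0$ at $t=0$, induction gives $\mathbb E\varphi(\theta(X(t)-B))\le2$ for all $t$. Finally $e^u\le2\varphi(u)+2$ for all real $u$: for $u\ge0$ this reads $2u\le e^u$, and for $u<0$ the left side is below $1$.
\end{proof}

One would like to apply Lemma~\ref{lem:drift} to a maximum such as $M$ in Section~\ref{sec:triangle}. This fails at ties. If $Y_1=Y_2$ and the increment of $(Y_1,Y_2)$ is $(1-\gamma,-1-\gamma)$ or $(-1-\gamma,1-\gamma)$ with equal probability, both processes have drift $-\gamma$ and their maximum rises by $1-\gamma$. The remedy is a smoothed maximum $V$ whose square has bounded second-order terms and whose gradient involves only the coordinates near the maximum.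

Fix $0<\gamma\le1$. A process $\ell$ is \emph{admissible} if $\ell(0)=0$ and $|\Delta\ell|\le3$. It is \emph{active} at time $t$ if $\mathbb E_t\Delta\ell\le-\gamma$, and \emph{inactive} otherwise.

\begin{lemma}\label{lem:max}
Let $\ell_1,\dots,\ell_N$ be admissible, let $w_1,\dots,w_N>0$ and $\eta\in(0,1)$, and put $Y_k=w_k\ell_k$ and $M=\max(0,Y_1,\dots,Y_N)$. Suppose that $Y_k\le(1-\eta)M$ whenever $\ell_k$ is inactive. Then
\[
\sup_t\mathbb E\exp\Big(\alpha\gamma\sum_{k}\ell_k^+(t)\Big)\le8,
\]
where $\alpha>0$ depends only on $N$, $(w_k)$ and $\eta$.
\end{lemma}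

\begin{proof}
For $\xi\in\mathbb R^N$ and $\mu\ge0$ let
\[
F(\xi,\mu)=\mu^2+\eta^{-1}\sum_k\big((\xi_k-\mu)^+\big)^2,\qquad V(\xi)=\min_{\mu\ge0}F(\xi,\mu)^{1/2},\qquad M(\xi)=\max(0,\xi_1,\dots,\xi_N).
\]

\emph{Step 1: the optimal level.} If $M(\xi)=0$, then $V(\xi)=0$. Let $M=M(\xi)>0$. The function $\mu\mapsto F(\xi,\mu)$ is strictly convex with derivative $2\mu-2\eta^{-1}\sum_k(\xi_k-\mu)^+$. At $\mu=(1-\eta)M$ the largest coordinate alone contributes $\eta M$ to the sum, so the derivative is at most $2(1-\eta)M-2M<0$. At $\mu=M$ it equals $2M>0$. Hence the minimizer $\mu^*$ satisfies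
\begin{equation}\label{eq:level}
(1-\eta)M<\mu^*<M,\qquad\sum_k(\xi_k-\mu^*)^+=\eta\mu^* .
\end{equation}
From $\mu^*\le V(\xi)\le F(\xi,M)^{1/2}=M$ we get $(1-\eta)M\le V\le M$, in both cases.

\emph{Step 2: increments.} The number $F(\xi,\mu)^{1/2}$ is the Euclidean norm of the vector with entries $\mu$ and $\eta^{-1/2}(\xi_k-\mu)^+$. Replacing $\xi$ by $\xi'$ moves this vector by at most $\eta^{-1/2}|\xi-\xi'|$. Taking for $\mu$ the optimal level of $\xi$, and then of $\xi'$, gives $|V(\xi)-V(\xi')|\le\eta^{-1/2}|\xi-\xi'|$. Next, $((s+h)^+)^2\le(s^+)^2+2s^+h+h^2$ for all real $s,h$: the right side is $(s+h)^2$ if $s\ge0$ and $h^2$ if $s<0$. With $\mu^*$ optimal for $\xi$, this yields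
\begin{equation}\label{eq:second}
V(\xi')^2\le F(\xi',\mu^*)\le V(\xi)^2+2\eta^{-1}\sum_k(\xi_k-\mu^*)^+(\xi'_k-\xi_k)+\eta^{-1}|\xi'-\xi|^2 .
\end{equation}

\emph{Step 3: drift.} Let $V(t)=V(Y(t))$, $w_-=\min_kw_k$, $w_+=\max_kw_k$ and $\kappa=3w_+\sqrt N$, so that $|\Delta Y|\le\kappa$. Suppose $M(t)>0$ and apply \eqref{eq:second} with $\xi=Y(t)$, $\xi'=Y(t+1)$. Only indices with $Y_k>\mu^*>(1-\eta)M$ enter the linear term. By hypothesis these are active, so $\mathbb E_t\Delta Y_k\le-w_-\gamma$. With \eqref{eq:level},
\[
\mathbb E_t\Delta(V^2)\le-2w_-\gamma\mu^*+\kappa^2/\eta\le-2w_-(1-\eta)\gamma M+\kappa^2/\eta .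
\]
Put $B=\kappa^2/(\eta w_-(1-\eta)\gamma)$. If $V>B$, then $M>B$, so $\kappa^2/\eta<w_-(1-\eta)\gamma M$ and $\mathbb E_t\Delta(V^2)\le-w_-(1-\eta)\gamma M$. Since $\Delta(V^2)=2V\Delta V+(\Delta V)^2\ge2V\Delta V$ and $M\ge V$,
\[
\mathbb E_t\Delta V\le-\gamma',\qquad\gamma'=\tfrac12w_-(1-\eta)\gamma,\qquad\text{on }\{V>B\}.
\]

\emph{Step 4: conclusion.} Apply Lemma~\ref{lem:drift} to $V$, with $V(0)=0$, $K=\kappa\eta^{-1/2}\ge\gamma'$ and $\theta=\gamma'\eta/(2\kappa^2)$. Then $\theta B=\frac14$, and $\mathbb Ee^{\theta V(t)}\le6e^{1/4}<8$. Finally $\sum_k\ell_k^+\le NM/w_-\le NV/(w_-(1-\eta))$, so the claim holds with $\alpha=\eta(1-\eta)^2w_-^2/(4N\kappa^2)$.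
\end{proof}

Nothing is assumed about the drift of an inactive process. In the applications an inactive process is bounded by other processes, and the question is whether weights exist that turn these bounds into the hypothesis of Lemma~\ref{lem:max}. They exist if the bounds refer only to earlier processes, and also if they run around a cycle along which the product of the coefficients is less than one.

\begin{corollary}[Triangular case]\label{cor:tri}
Let $\ell_1,\dots,\ell_N$ be admissible and $H\ge1$. Suppose that $\ell_k\le H\sum_{j<k}\ell_j^+$ whenever $\ell_k$ is inactive. Then the conclusion of Lemma~\ref{lem:max} holds with $\alpha$ depending only on $N$ and $H$.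
\end{corollary}

\begin{proof}
Take $w_k=(2NH)^{-k}$ and $\eta=\frac12$. If $\ell_k$ is inactive, then $Y_k\le H\sum_{j<k}(w_k/w_j)Y_j^+\le HN(2NH)^{-1}M=M/2$.
\end{proof}

\begin{corollary}[Cyclic case]\label{cor:cyc}
Let $\ell^0_1,\dots,\ell^0_{N_0}$ and $\ell_1,\dots,\ell_{N_1}$ be admissible, with $N_0,N_1\ge1$ and the indices of the second family read modulo $N_1$. Let $\Phi=\sum_k(\ell^0_k)^+$, and let $\omega_1,\dots,\omega_{N_1}>0$ with $\prod_i\omega_i<1$. Suppose that $\ell^0_k\le\sum_{j<k}(\ell^0_j)^+$ whenever $\ell^0_k$ is inactive, and that $\ell_{i+1}\le\omega_i\ell_i^++4\Phi$ whenever $\ell_{i+1}$ is inactive. Then the conclusion of Lemma~\ref{lem:max} holds for the union of the two families, with $\alpha$ depending only on $N_0$, $N_1$ and $(\omega_i)$.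
\end{corollary}

\begin{proof}
The weights spread the total gain evenly around the cycle and make $\Phi$ negligible. Let $\vartheta=(\prod_i\omega_i)^{1/N_1}<1$, $\tau_1=1$ and $\tau_{i+1}=\omega_i\tau_i/\vartheta$. This is consistent modulo $N_1$ because $\prod_i(\omega_i/\vartheta)=1$. Give $\ell_i$ the weight $1/\tau_i$ and $\ell^0_k$ the weight $D(2N_0)^{-k}$, where $D=8N_0(2N_0)^{N_0}/((1-\vartheta)\min_i\tau_i)$. Let $M$ be the maximum of $0$ and all weighted processes. Then $\Phi\le N_0(2N_0)^{N_0}M/D=\frac18(1-\vartheta)M\min_i\tau_i$. An inactive $\ell_{i+1}$ has weighted value at most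
\[
\frac{\omega_i\tau_i}{\tau_{i+1}}M+\frac{4\Phi}{\tau_{i+1}}\le\vartheta M+\frac{1-\vartheta}2M=\frac{1+\vartheta}2M .
\]
An inactive $\ell^0_k$ has weighted value at most $N_0(2N_0)^{-1}M=M/2$. Lemma~\ref{lem:max} applies with $\eta=(1-\vartheta)/2$, since $1-\eta=(1+\vartheta)/2\ge\frac12$.
\end{proof}

\section{Alternating sums over subtrees}\label{sec:sums}

We return to the matching model, under either $\Pi$ or $\Pi^{\mathrm{st}}$, and fix a component. From now on $\gamma=\epsilon/2$.

\subsection{Definitions and algebraic identities}

A match on a tree edge removes one agent at each of two adjacent depths, so it leaves a sum with signs alternating by depth unchanged. For a vertex $p$ put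
\[
W_p=\sum_{j\in D(p)}(-1)^{d(p,j)}Q_j,\qquad T_p=\sum_{c\in\operatorname{ch}(p)}W_c,
\]
and in a (U)-component put $S=W_\rho$. In each period exactly one queue in the network changes, by $\pm1$: the arrival waits, or it removes one waiting agent. Hence $|\Delta W_p|\le1$ and $|\Delta T_p|\le1$. On the triangle, $T_\rho$ and $S$ are the sums $T$ and $S$ of Section~\ref{sec:triangle}.

\begin{lemma}\label{lem:alg}
For every vertex $p$ of the component,
\begin{gather}
W_p=Q_p-T_p,\qquad -W_p\le T_p,\qquad -T_p\le\sum_{c\in\operatorname{ch}(p)}T_c,\label{eq:W}\\
\text{if all children of $p$ are empty, then}\quad T_p=-\sum_{c\in\operatorname{ch}(p)}T_c\le\sum_{g\in\operatorname{gc}(p)}T_g .\label{eq:empty}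
\end{gather}
The sum of the queues of all nonroot vertices is at most $2\sum_pT_p^+$. In a {\rm(U)}-component, $-S\le T_\rho$, and the sum of all queues is at most $3\sum_pT_p^++S^+$.
\end{lemma}

\begin{proof}
For $j\in D(c)$ with $c\in\operatorname{ch}(p)$ we have $d(p,j)=d(c,j)+1$, which gives $W_p=Q_p-T_p$ and hence $-W_p\le T_p$. Summing $-W_c\le T_c$ over the children of $p$ gives the last part of \eqref{eq:W}. If the children are empty, then $W_c=-T_c$ for each child, and \eqref{eq:empty} follows from the last part of \eqref{eq:W} applied to each $c$. Summing $Q_c=W_c+T_c$ gives $\sum_{c\in\operatorname{ch}(p)}Q_c=T_p+\sum_{c\in\operatorname{ch}(p)}T_c$. Summing this over $p$ counts every nonroot queue once and every $T_p$ at most twice. The statements on (U)-components follow from $Q_\rho=S+T_\rho$.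
\end{proof}

\subsection{Drifts}

Let $x_f$ be the conditional probability, given $\mathcal F_t$, of a match on the edge $f$ in period $t+1$. In a (U)-component put $x=x_{\bar e}$ and
\[
\sigma_{v_j}=(-1)^j\quad(1\le j\le2k),\qquad\sigma_p=0\quad\text{for $p=a$ and for off-cycle $p$.}
\]
In a (T)-component put $\sigma_p=0$ for all $p$, so that terms with this factor are absent.

\begin{lemma}\label{lem:driftid}
For every vertex $p$,
\begin{equation}\label{eq:dT}
\mathbb E_t\Delta T_p=\sum_{c\in\operatorname{ch}(p)}(z_{cp}-x_{cp})+\sigma_p(x-y).
\end{equation}
In a {\rm(U)}-component,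
\begin{equation}\label{eq:dS}
\mathbb E_t\Delta S=2(y-x),\qquad\mathbb E_t\Delta W_a=(z_0-x_{av_1})+(y-x).
\end{equation}
\end{lemma}

\begin{proof}
The increment $\Delta Q_j$ is the indicator that $j$ arrives minus the number of matches on edges at $j$. For $j\notin\mathcal A_+$ we have $\lambda_j=\sum_{f\ni j}z_f$, hence $\mathbb E_t\Delta Q_j=\sum_{f\ni j}(z_f-x_f)$, with $f$ ranging over $\mathcal E_+$. This applies to all vertices except the root of a (T)-component. Insert it into $\mathbb E_t\Delta W_c$: each edge $f$ contributes $z_f-x_f$ times the sum of the signs of its endpoints in $D(c)$. A tree edge inside $D(c)$ contributes $0$.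

Let $c$ be a child of $p$. The edge $cp$ contributes $z_{cp}-x_{cp}$. The only other edge that can meet $D(c)$ without being a tree edge inside it is $\bar e$. Since $\rho\notin D(c)$, this happens exactly when $a\in D(c)$, that is, when $c=v_{j-1}$ and $p=v_j$ for some $1\le j\le 2k$. Then $a$ has sign $(-1)^{j-1}$, and $\bar e$ contributes $(-1)^{j-1}(y-x)=\sigma_p(x-y)$. Summing over $c$ gives \eqref{eq:dT}, and the case $c=a$ is the second identity in \eqref{eq:dS}. In $S$, all tree edges cancel, and both endpoints of $\bar e$ have sign $+1$ because $d(\rho,a)=2k$ is even.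
\end{proof}

The first identity in \eqref{eq:dS} is where the parity of the cycle enters. On an even cycle the endpoints of $\bar e$ would have opposite signs, and $S$ would have drift zero whatever the policy does.

So far the priorities have not been used. They enter through the next lemma. Let
\[
\zeta_p=\lambda_p-\sum_{c\in\operatorname{ch}(p)}z_{cp}
\]
be the part of the arrival rate of $p$ that the fluid solution does not spend on children. It equals $z_{p\operatorname{pa}(p)}$ for nonroot $p\ne a$, the slack at the root of a (T)-component, $z_0+y$ for $p=a$, and $y$ for $p=\rho$. In all cases $\zeta_p\ge\epsilon$.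

\begin{lemma}\label{lem:sat}
The two endpoints of a tree edge are never both nonempty. If some child of $p$ is nonempty, then $Q_p=0$ and
\begin{equation}\label{eq:sat}
\mathbb E_t\Delta T_p=-\zeta_p+\sigma_p(x-y),
\end{equation}
except that under $\Pi$ and for $p=a$ the drift is $-\zeta_a+x=-z_0+(x-y)$.
\end{lemma}

\begin{proof}
A queue grows only when an arrival waits, and under both policies an arrival waits only if all its tree neighbors are empty. This proves the first claim by induction on $t$. If a child of $p$ is nonempty, then $Q_p=0$, so a match on an edge $cp$ can come only from an arriving $p$. Such an arrival is matched with a child, so $\sum_cx_{cp}=\lambda_p$. The one exception is an arriving $a$ under $\Pi$, which takes $\rho$ instead; this event has probability $x$, so $\sum_cx_{ca}=\lambda_a-x$. Insert these values into \eqref{eq:dT}.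
\end{proof}

\subsection{Tree components}

\begin{proposition}\label{prop:tree}
There is $\alpha>0$, depending only on $n$, such that every {\rm(T)}-component $\mathcal K$ satisfies $\sup_t\mathbb E\exp\big(\alpha\epsilon\sum_{i\in\mathcal K\setminus\mathcal A_+}Q_i(t)\big)\le8$ under the tree rule.
\end{proposition}

\begin{proof}
Order the processes $T_p$, $p\in\mathcal K$, with deeper vertices first. If some child of $p$ is nonempty, then $T_p$ has drift $-\zeta_p\le-\epsilon$ by \eqref{eq:sat}, so it is active. Otherwise \eqref{eq:empty} bounds it by $\sum_{g\in\operatorname{gc}(p)}T_g^+$, and these processes come earlier. Corollary~\ref{cor:tri} applies with $H=1$, $N\le n$ and $\gamma=\epsilon/2$. The vertices outside $\mathcal A_+$ are the nonroot vertices, whose queues sum to at most $2\sum_pT_p^+$ by Lemma~\ref{lem:alg}. Take for $\alpha$ one quarter of the smallest constant that the corollary provides for $N\le n$.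
\end{proof}

\subsection{Components with a cycle}\label{subsec:deficit}

In a (U)-component the drift \eqref{eq:sat} has the extra term $\pm(x-y)$ at the cycle vertices, and $x$ jumps as availabilities change. By \eqref{eq:dS}, a multiple of $S$ cancels this term. Define
\[
u_{\bar e}=\tfrac12S,\qquad u_{v_{j-1}v_j}=W_{v_{j-1}}+(-1)^j\tfrac12S\quad(1\le j\le2k),\qquad u_{c\operatorname{pa}(c)}=W_c\quad(c\text{ off-cycle}).
\]
The proof of Lemma~\ref{lem:driftid} shows that $\mathbb E_t\Delta u_f=z_f-x_f$ for every edge $f$ of the component, so $u_f$ is the \emph{deficit} of matches on $f$ relative to the fluid rate. The total deficit on the child edges of $v_j$, $j\ge1$, is $T_{v_j}+(-1)^jS/2$. At odd $j$ we always use this total deficit: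
\[
L_j=T_{v_j}-\tfrac12S\qquad(j\text{ odd},\ 1\le j\le2k-1).
\]
On the triangle, $L_1=Q_0-S/2$ is the sum $L$ of Section~\ref{sec:triangle}. The two proofs differ in what they use at even $j$. Let
\[
P_0=\{\text{off-cycle vertices}\}\cup\{a\},\qquad\Phi=\sum_{p\in P_0}T_p^+ .
\]
The children of a vertex of $P_0$ are off-cycle, so \eqref{eq:W} gives
\begin{equation}\label{eq:Phi}
|T_p|\le\Phi\qquad(p\in P_0).
\end{equation}
The next lemma collects what the two proofs share.

\begin{lemma}\label{lem:shared}
In a {\rm(U)}-component, under $\Pi$ or $\Pi^{\mathrm{st}}$:
\begin{itemize}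
\item[(i)] If $p$ is off-cycle and has a nonempty child, then $\mathbb E_t\Delta T_p\le-\epsilon$. If $p\in P_0$ and all its children are empty, then $T_p\le\sum_{g\in\operatorname{gc}(p)}T_g^+$, and these $g$ are off-cycle and deeper than $p$.
\item[(ii)] If $\rho$ has a nonempty child, then $\mathbb E_t\Delta T_\rho=-2y$.
\item[(iii)] Let $j$ be odd. If $v_j$ has a nonempty child, then $\mathbb E_t\Delta L_j=-z_j$. Otherwise $L_1\le\frac12T_\rho^++\Phi$ if $j=1$, and $L_j\le L_{j-2}^++\Phi$ if $j\ge3$.
\item[(iv)] If $Q_\rho=0$, then $S\le2L_{2k-1}^++2\Phi$.
\end{itemize}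
\end{lemma}

\begin{proof}
(i) This is \eqref{eq:sat} with $\sigma_p=0$, and \eqref{eq:empty}.

(ii) Here $Q_\rho=0$. A match on $\bar e$ needs a waiting $\rho$, so $x=0$, and \eqref{eq:sat} gives $-y+(0-y)$. This is where we use that an arriving $\rho$ never takes a waiting $a$.

(iii) By \eqref{eq:sat} and \eqref{eq:dS} the drift is $-z_j-(x-y)-(y-x)=-z_j$. Let the children of $v_j$ be empty. The grandchildren of $v_1$ are off-cycle, so \eqref{eq:empty} and $-S\le T_\rho$ give $L_1\le\Phi-\frac12S\le\Phi+\frac12T_\rho$. For $j\ge3$ the grandchildren of $v_j$ are $v_{j-2}$ and off-cycle vertices, so $T_{v_j}\le T_{v_{j-2}}+\Phi$; subtract $S/2$.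

(iv) If $Q_\rho=0$, then $S=-T_\rho\le\sum_{c\in\operatorname{ch}(\rho)}T_c\le T_{v_{2k-1}}+\Phi=L_{2k-1}+\frac12S+\Phi$ by \eqref{eq:W}. Solve for $S$.
\end{proof}

Parts (iii) and (iv) form a chain: $T_\rho$ dominates $L_1$, which dominates $L_3$, and so on up to $L_{2k-1}$, which dominates $S$. It remains to control $T_\rho$ when its children are empty, and \eqref{eq:empty} leads to $T_{v_{2k-2}},T_{v_{2k-4}},\dots,T_a$. If these sums are corrected by a multiple of $S$, the chain closes into a cycle. If they are not corrected, the term $x-y$ stays in their drift.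

\section{Proof of Theorem~\ref{thm:rand}}\label{sec:rand}

The coin is designed for the second alternative. Under $\Pi$,
\[
x=\lambda_aq\,\mathbf 1\{Q_\rho>0\}=\big(y+\tfrac\epsilon2\big)\mathbf 1\{Q_\rho>0\},
\]
so $x-y\le\epsilon/2$ always, and $x-y=\epsilon/2$ when $Q_\rho>0$. The excess is positive, which makes $S$ drift down, and it is smaller than every $z_j$, which lets the uncorrected sums at even vertices drift down as well.

Fix a (U)-component $\mathcal K$ and order the following $N=|\mathcal K|+1\le n+1$ processes:
\begin{enumerate}
\item $T_p$ for off-cycle $p$ and for $p=v_j$ with $j$ even, deeper vertices first (this group contains $T_a$ and $T_\rho$);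
\item $L_1,L_3,\dots,L_{2k-1}$;
\item $S$.
\end{enumerate}
They vanish at time $0$ and have increments at most $\frac32$, so they are admissible. We check the hypothesis of Corollary~\ref{cor:tri} with $H=2$ and $\gamma=\epsilon/2$.

\emph{Group 1.} Suppose $p$ has a nonempty child. For off-cycle $p$ and for $p=\rho$, Lemma~\ref{lem:shared}(i),(ii) give a drift at most $-\epsilon$. For $p=v_j$ with $j$ even and $0\le j\le2k-2$, Lemma~\ref{lem:sat} gives the drift $-z_j+(x-y)\le-\epsilon+\epsilon/2$; for $j=0$ this is the exceptional case of that lemma. So $T_p$ is active. If all children of $p$ are empty, \eqref{eq:empty} gives $T_p\le\sum_{g\in\operatorname{gc}(p)}T_g^+$. Each grandchild is off-cycle or, for $p=v_j$ with $j\ge2$, equal to $v_{j-2}$. So all the $T_g$ belong to Group 1 and come earlier.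

\emph{Group 2.} By Lemma~\ref{lem:shared}(iii), $L_j$ has drift $-z_j\le-\epsilon$ or is bounded by $\frac12T_\rho^++\Phi$ or $L_{j-2}^++\Phi$. The terms of $\Phi$ and $T_\rho^+$ are positive parts of distinct processes of Group 1.

\emph{Group 3.} If $Q_\rho>0$, then $\mathbb E_t\Delta S=2(y-x)=-\epsilon$. If $Q_\rho=0$, then $S\le2L_{2k-1}^++2\Phi$ by Lemma~\ref{lem:shared}(iv).

Let $\Sigma$ be the sum of the positive parts of the $N$ processes. Corollary~\ref{cor:tri} gives $\sup_t\mathbb E\exp(\alpha'\epsilon\Sigma(t)/2)\le8$, where $\alpha'>0$ is the smallest of the constants for $H=2$ and $N\le n+1$. For every vertex $p$ we have $T_p^+\le\Sigma$: either $T_p$ is one of the processes, or $p=v_j$ with $j$ odd and $T_p^+\le L_j^++\frac12S^+$. By Lemma~\ref{lem:alg}, the queues of $\mathcal K$ sum to at most $3n\Sigma+\Sigma\le4n\Sigma$. Hence $\sup_t\mathbb E\exp\big(\frac{\alpha'}{8n}\epsilon\sum_{i\in\mathcal K}Q_i(t)\big)\le8$. Together with Proposition~\ref{prop:tree}, this verifies the hypothesis of Lemma~\ref{lem:reduce} with a constant $\alpha$ that depends only on $n$, and Theorem~\ref{thm:rand} follows. \qed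

\section{Proof of Theorem~\ref{thm:static}}\label{sec:static}

The (T)-components are covered by Proposition~\ref{prop:tree}. Fix a (U)-component $\mathcal K$, and let $s=\sum_{c\in\operatorname{ch}(a)}z_{ca}$, so that $\lambda_a=z_0+y+s$. Under $\Pi^{\mathrm{st}}$,
\[
x=\lambda_a\,\mathbf 1\{Q_\rho>0\text{ and all children of $a$ are empty}\}.
\]

\subsection{Choice of the processes}

Two things change without the coin. First, $x=0$ while a child of $a$ is nonempty, even if $Q_\rho>0$, and then $S$ has drift $2y>0$. Since $a$ treats $\rho$ as its last child, the natural quantity is the total deficit on $\bar e$ and on the child edges of $a$, namely $\frac12S+T_a$. We use twice this quantity,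
\[
\widehat S=S+2T_a .
\]

Second, $x-y$ can be as large as $z_0+s$, so the drift $-z_j+(x-y)$ of $T_{v_j}$ at even $j$ may be positive, and the term $x-y$ has to be canceled. The total deficit $T_{v_j}+S/2$ cancels it, but the bounds for inactive processes then form a cycle with total gain one. To see this, suppose there are no off-cycle vertices, so that $\Phi=0$, $W_a=Q_a$ and $T_{v_1}=Q_a$. If $Q_{v_1}=0$, then $T_{v_2}+S/2=-Q_a+S/2\le S/2$, a gain of $\frac12$. If $Q_{v_{2k-1}}=0$, then $T_\rho\le(T_{v_{2k-2}}+S/2)-S/2\le(T_{v_{2k-2}}+S/2)+T_\rho/2$, a gain of $2$. Lemma~\ref{lem:shared}(iii),(iv) add the gains $\frac12$ and $2$. The product is $1$, and Corollary~\ref{cor:cyc} does not apply.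

The first of these bounds discards the term $-Q_a$. To use it, add a small multiple $\delta$ of the deficit $u_{av_1}=W_a-S/2$. This replaces the coefficient $\frac12$ of $S$ by $b=(1-\delta)/2$, and the added term $\delta W_a$ is absorbed by $-Q_a$. The price is an additional drift of at most $\delta z_0$, which must be small compared with $z_j$; this is the purpose of \eqref{eq:R}. Set
\[
\delta=\frac1{2R}\le\frac12,\qquad b=\frac{1-\delta}2\in\Big[\frac14,\frac12\Big),\qquad L_j=T_{v_j}+bS+\delta W_a\quad(j\text{ even},\ 2\le j\le2k-2).
\]
The base family consists of the $T_p$, $p\in P_0$, deeper vertices first. The cyclic family consists of the $2k+1$ processes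
\begin{equation}\label{eq:cycle}
\widehat S\to L_2\to L_4\to\cdots\to L_{2k-2}\to T_\rho\to L_1\to L_3\to\cdots\to L_{2k-1}\to\widehat S,
\end{equation}
which for $k=1$ reads $\widehat S\to T_\rho\to L_1\to\widehat S$. All processes vanish at time $0$. Their increments are at most $1+2=3$ for $\widehat S$, at most $1+b+\delta\le2$ for $L_j$ with $j$ even, and at most $\frac32$ for the others, so all are admissible.

\subsection{Active states}

We show that each process has drift at most $-\epsilon/2$ if the corresponding vertex has a nonempty child, and that $\widehat S$ does so if $Q_\rho>0$. For off-cycle $T_p$, for $T_\rho$ and for $L_j$ with $j$ odd, this is Lemma~\ref{lem:shared}(i)--(iii). For $T_a$, \eqref{eq:sat} gives the drift $-\zeta_a=-(z_0+y)$.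

For $L_j$ with $j$ even, \eqref{eq:sat} and \eqref{eq:dS} give the drift
\[
-z_j+(x-y)+2b(y-x)+\delta(z_0-x_{av_1})+\delta(y-x)=-z_j+\delta(z_0-x_{av_1}),
\]
because $-1+2b+\delta=0$. By \eqref{eq:R} this is at most $-z_j+z_0/(2R)\le-z_j/2\le-\epsilon/2$.

For $\widehat S$, let $Q_\rho>0$. If $a$ has a nonempty child, then $x=0$ and the drift is $2y-2(z_0+y)=-2z_0$. If all children of $a$ are empty, then $x=\lambda_a$ and $\mathbb E_t\Delta T_a\le s$ by \eqref{eq:dT}, so the drift is at most $2y-2\lambda_a+2s=-2z_0$.

\subsection{Inactive states}

An inactive process is in the complementary state: the children of its vertex are all empty, or $Q_\rho=0$ in the case of $\widehat S$. For the base family, Lemma~\ref{lem:shared}(i) gives the bound required by Corollary~\ref{cor:cyc}. We go through \eqref{eq:cycle}, using \eqref{eq:Phi} for $p=a$ in the forms $-W_a\le T_a\le\Phi$ and $S=\widehat S-2T_a\le\widehat S+2\Phi$.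

\emph{$L_2$, for $k\ge2$.} By \eqref{eq:empty}, $T_{v_2}=-T_{v_1}-\sum_cT_c$, with $c$ ranging over the off-cycle children of $v_2$. By \eqref{eq:W}, $-\sum_cT_c$ is at most the sum of $T_g$ over the children $g$ of these $c$, which are distinct off-cycle vertices; so it is at most $\Phi$. Also $T_{v_1}=W_a+\sum_{c'}W_{c'}\ge W_a-\sum_{c'}T_{c'}\ge W_a-\Phi$, with $c'$ ranging over the off-cycle children of $v_1$. Hence $T_{v_2}\le-W_a+2\Phi$ and
\[
L_2\le-(1-\delta)W_a+bS+2\Phi\le bS+3\Phi\le b\,\widehat S^{\,+}+4\Phi .
\]

\emph{$L_j$, for even $j\ge4$.} The grandchildren of $v_j$ are $v_{j-2}$ and off-cycle vertices, so \eqref{eq:empty} gives $T_{v_j}\le T_{v_{j-2}}+\Phi$, and $L_j\le L_{j-2}^++\Phi$.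

\emph{$T_\rho$, for $k\ge2$.} By \eqref{eq:empty}, $T_\rho\le T_{v_{2k-2}}+\Phi=L_{2k-2}-bS-\delta W_a+\Phi$. With $-S\le T_\rho$ and $-\delta W_a\le\Phi$ this gives $(1-b)T_\rho\le L_{2k-2}+2\Phi$. Since $1-b>\frac12$,
\[
T_\rho\le\frac1{1-b}L_{2k-2}^++4\Phi .
\]

\emph{$T_\rho$, for $k=1$.} The grandchildren of $\rho$ are $a$ and off-cycle vertices, so $T_\rho\le\Phi\le\frac b{1-b}\widehat S^{\,+}+4\Phi$.

\emph{$L_j$, for odd $j$.} Lemma~\ref{lem:shared}(iii) gives the gain $\frac12$ from $T_\rho$ to $L_1$ and the gain $1$ from $L_{j-2}$ to $L_j$.

\emph{$\widehat S$.} By Lemma~\ref{lem:shared}(iv), $\widehat S=S+2T_a\le2L_{2k-1}^++4\Phi$.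

Each inactive process in \eqref{eq:cycle} is thus at most $\omega$ times the positive part of its predecessor plus $4\Phi$. For every $k\ge1$ the product of the gains $\omega$ is
\[
b\cdot\frac1{1-b}\cdot\frac12\cdot2=\frac b{1-b}=\frac{2R-1}{2R+1}<1 .
\]

\subsection{Conclusion}

Let $\Sigma$ be the sum of the positive parts of all processes of both families. Corollary~\ref{cor:cyc} gives $\sup_t\mathbb E\exp(\alpha'\epsilon\Sigma(t)/2)\le8$. The numbers $N_0=|P_0|$ and $N_1=2k+1$ are at most $n$, and the gains are determined by $k$ and $R$, so $\alpha'$ can be taken to depend only on $n$ and $R$.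

It remains to bound the queues by $\Sigma$. We have $S^+\le\widehat S^{\,+}+2\Phi\le2\Sigma$ and $S^-\le T_\rho^+$. For $p\in P_0\cup\{\rho\}$, $T_p^+\le\Sigma$. For odd $j$, $T_{v_j}^+\le L_j^++\frac12S^+\le2\Sigma$. For even $j$ with $2\le j\le2k-2$, the identity $T_{v_j}=L_j-bS-\delta W_a$ gives $T_{v_j}^+\le L_j^++bT_\rho^++\delta T_a^+\le\Sigma$. By Lemma~\ref{lem:alg} the queues of $\mathcal K$ sum to at most $6n\Sigma+2\Sigma\le8n\Sigma$, so $\sup_t\mathbb E\exp\big(\frac{\alpha'}{16n}\epsilon\sum_{i\in\mathcal K}Q_i(t)\big)\le8$. With Proposition~\ref{prop:tree}, the hypothesis of Lemma~\ref{lem:reduce} holds with a constant depending only on $n$ and $R$, and Theorem~\ref{thm:static} follows. \qed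

\begin{remark}
Condition \eqref{eq:R} was used once, in the drift of $L_j$ for even $j$, and only for the edges $\{v_j,v_{j+1}\}$ with $j$ even and $2\le j\le2k-2$. On a cycle of length three there is no such edge, in agreement with Remark~\ref{rem:coin}. As $R\to\infty$, the total gain $(2R-1)/(2R+1)$ tends to the value $1$ found above for the unmodified deficits.
\end{remark}

\begin{thebibliography}{9}

\bibitem{lower}
Kerimov et al.\ (2024).

\bibitem{KQYY}
S\"uleyman Kerimov, Pengyu Qian, Mingwei Yang, and Sophie H. Yu,
\emph{Optimal regret for dynamic matching with static priorities},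
arXiv:2503.09762 (2025).

\end{thebibliography}
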